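# Separate continuity of a weak selection does not yield a continuous weak selection

## The two theorems and their corollary

All spaces in these notes are Hausdorff, and everything takes place in ZFC.

**Theorem 1.** For every uncountable cardinal $\kappa$ there is a zero-dimensional Hausdorff (hence Tychonoff) ccc space $X$ with $|X|=w(X)=\kappa$ and a weak selection $\sigma$ on $X$ such that

1. $\sigma$ is separately continuous (every $(\leftarrow,x)_{\preceq_\sigma}$ is even clopen);
2. no nonempty open subspace of $X$ (in particular, not $X$ itself) admits a continuous weak selection.

Moreover, $(X,\tau_{\preceq_\sigma})$ is also a Hausdorff space that has the separately continuous weak selection $\sigma$ but no continuous one.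

**Theorem 2.** If a Hausdorff space $X$ has a countable network and a separately continuous weak selection, then it has a continuous weak selection. In fact there is a linear order $<$ on $X$ such that whenever $x<y$, there are open $U\ni x$, $V\ni y$ with $u<v$ for all $u\in U$, $v\in V$.

**Corollary 3.** A space of cardinality $\kappa$ with a separately continuous but no continuous weak selection exists if and only if $\kappa>\omega$. The least cardinality, the least weight and the least network weight of such a space are all equal to $\omega_1$.

The problem behind these statements comes from Koichi Motooka, Dmitri Shakhmatov, Takamitsu Yamauchi, "The existence of continuous weak selections and orderability-type properties in products and filter spaces", arXiv:1608.07144 (2016): is there a space with a separately continuous weak selection which does not admit a continuous one? Theorem 1 answers yes, and Theorem 2 says how small an example can be.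

We now explain the words in these statements.

**Definition (the space of pairs).** For a space $X$ let $\mathcal F_2(X)=\{F\subset X:1\le |F|\le 2\}$. The *Vietoris topology* on it has as a base all sets
$$\langle\mathcal V\rangle=\Big\{S\in\mathcal F_2(X): S\subset\bigcup\mathcal V\text{ and }S\cap G\ne\emptyset\text{ for each }G\in\mathcal V\Big\},$$
where $\mathcal V$ runs over the finite families of open subsets of $X$.

For example, if $U,V$ are disjoint open sets, then $\langle\{U,V\}\rangle$ consists exactly of the pairs $\{u,v\}$ with $u\in U$ and $v\in V$, while $\langle\{U\}\rangle$ consists of all one- and two-point subsets of $U$.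

**Definition (weak selection).** A *weak selection* on $X$ is a function $\sigma:\mathcal F_2(X)\to X$ with $\sigma(F)\in F$ for every $F$. It is *continuous* if it is continuous from the Vietoris topology to the topology of $X$. Put $x\preceq_\sigma y$ if $\sigma(\{x,y\})=x$, and $x\prec_\sigma y$ if moreover $x\ne y$.

So a weak selection names a winner in every pair. For distinct $x,y$ exactly one of $x\prec y$, $y\prec x$ holds; we call such a relation a *tournament*, and conversely every tournament comes from a weak selection. The relation need not be transitive. On the discrete space $\{r,p,s\}$ we may declare $r\prec s\prec p\prec r$.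

Dropping the index $\sigma$, we write
$$L_x=\{z:z\prec x\}=(\leftarrow,x),\qquad R_x=\{z:x\prec z\}=(x,\rightarrow),$$
so that $X=L_x\sqcup\{x\}\sqcup R_x$ for each $x$.

**Definition (separate continuity).** Let $\tau_{\preceq_\sigma}$ be the topology generated by all the sets $L_x$ and $R_x$, $x\in X$. A weak selection $\sigma$ on $(X,\tau)$ is *separately continuous* if $\tau_{\preceq_\sigma}\subset\tau$, that is, if every $L_x$ and every $R_x$ is open in $X$.

The remaining terms are standard. A space is *zero-dimensional* if it has a base of clopen sets. It is *ccc* if every family of pairwise disjoint nonempty open sets is countable. The weight $w(X)$ is the least size of a base. A *network* is a family $\mathcal N$ of arbitrary subsets of $X$ such that every open set is a union of members of $\mathcal N$, and the network weight is the least size of a network. Every base is a network, and so is the family of all singletons. So second countable spaces have countable networks, and so do countable spaces, whatever their topology.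

## Continuity is openness in the square

The Vietoris topology will be used only through the following lemma. We write $\Delta$ for the diagonal of a square.

**Lemma 4.** Let $\sigma$ be a weak selection on a Hausdorff space $Y$. Then $\sigma$ is continuous if and only if $\{(x,y):x\prec_\sigma y\}$ is open in $Y^2$; that is, if and only if for all $x\prec y$ there are open $U\ni x$, $V\ni y$ with $u\prec v$ for all $u\in U$, $v\in V$. Hence a continuous weak selection stays continuous when the topology is refined.

*Proof.* Suppose $\sigma$ is continuous and $x\prec y$. Take disjoint open sets $W_x\ni x$ and $W_y\ni y$. As $\sigma(\{x,y\})=x\in W_x$, there is a basic set $\langle\mathcal V\rangle\ni\{x,y\}$ with $\sigma(\langle\mathcal V\rangle)\subset W_x$. Put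
$$U=W_x\cap\bigcap\{G\in\mathcal V:x\in G\},\qquad V=W_y\cap\bigcap\{G\in\mathcal V:y\in G\}.$$
These are open and contain $x$ and $y$ respectively. Let $u\in U$ and $v\in V$. Since $\{x,y\}\subset\bigcup\mathcal V$, the point $x$ lies in some $G\in\mathcal V$, and then $u\in G$; likewise $v\in\bigcup\mathcal V$. Each $G\in\mathcal V$ contains $x$ or $y$, hence contains $u$ or $v$. So $\{u,v\}\in\langle\mathcal V\rangle$ and $\sigma(\{u,v\})\in W_x$. As $v\in W_y$ is not in $W_x$, we get $\sigma(\{u,v\})=u$ and $u\ne v$, i.e. $u\prec v$.

Conversely, assume the condition on neighbourhoods. *Continuity at a singleton $\{x\}$:* if $O\ni x$ is open, then every $S\in\langle\{O\}\rangle$ is a subset of $O$, so $\sigma(S)\in O$. *Continuity at $\{x,y\}$ with $x\prec y$:* let $O\ni x$ be open, take $U,V$ as in the condition, and put $U'=U\cap O$. Then $U'\cap V=\emptyset$, because a common point $t$ would satisfy $t\prec t$. So each $S\in\langle\{U',V\}\rangle$ is of the form $\{u,v\}$ with $u\in U'$, $v\in V$, and $\sigma(S)=u\in O$.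

The last sentence of the lemma holds because a set open in $Y^2$ remains open when the topology of $Y$ is refined, and a finer topology is again Hausdorff. $\square$

The terminology is now transparent. Continuity says that the set $\{(x,y):x\prec y\}$ is open in the square; separate continuity says that its horizontal and vertical sections are open. In particular, every continuous weak selection is separately continuous. The converse fails, already on a very small space.

**Example 5.** Let $X$ be the disjoint sum of two convergent sequences, $a_n\to a$ and $b_n\to b$, where all $a_n,b_n$ are isolated. Let
$$a_0\prec a_1\prec\cdots\prec a,\qquad b_0\prec b_1\prec\cdots\prec b$$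
(transitively within each sequence), and put every point of the first sequence before every point of the second, except that $b_n\prec a_n$ for each $n$. The sections are
$$\begin{aligned}
L_a&=\{a_k:k\in\omega\}, & R_a&=\{b\}\cup\{b_k:k\in\omega\},\\
L_b&=X\setminus\{b\}, & R_b&=\emptyset,\\
L_{a_n}&=\{a_k:k<n\}\cup\{b_n\}, & R_{a_n}&=\{a_k:k>n\}\cup\{a\}\cup\{b\}\cup\{b_k:k\ne n\},\\
L_{b_n}&=\{a\}\cup\{a_k:k\neq n\}\cup\{b_k:k<n\}, & R_{b_n}&=\{a_n\}\cup\{b_k:k>n\}\cup\{b\}.
\end{aligned}$$
Each of them that contains $a$ contains almost all $a_k$, and each that contains $b$ contains almost all $b_k$, so all are open and $\sigma$ is separately continuous. But $a\prec b$, while $(a_n,b_n)\to(a,b)$ and $b_n\prec a_n$. By Lemma 4, $\sigma$ is not continuous.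

This space does not answer the problem: if we erase the exceptions and put the whole first sequence before the second, the result is continuous. The problem asks for a space on which *no* weak selection whatsoever is continuous.

## Connected spaces, and spaces separated by countably many clopen sets

Two easy classes of spaces show where an example cannot be found.

**Connected spaces.** Let $X$ be connected and let $\sigma$ be separately continuous. We claim that $\sigma$ is already continuous. Since $R_x$ is open, $\operatorname{cl}L_x\subset L_x\cup\{x\}$, and similarly $\operatorname{cl}R_x\subset R_x\cup\{x\}$.

There is no $3$-cycle $x\prec y\prec z\prec x$. Otherwise $L_x\cap R_y$ would be open; its closure lies in $(L_x\cup\{x\})\cap(R_y\cup\{y\})$, which equals $L_x\cap R_y$ since $x\prec y$ gives $x\notin R_y\cup\{y\}$ and $y\notin L_x\cup\{x\}$. So it would be a clopen set containing $z$ and not $x$. Hence $\prec$ is a linear order.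

If $a\prec b$, then some $z$ satisfies $a\prec z\prec b$. Otherwise $R_a$ is a neighbourhood of $b$ that misses $L_b$, so $b\notin\operatorname{cl}L_b$, and $L_b$ is clopen, contains $a$ and does not contain $b$. Now $L_z\ni a$ and $R_z\ni b$ are open, and $u\prec z\prec v$ gives $u\prec v$ by transitivity. By Lemma 4, $\sigma$ is continuous.

For instance, the circle has no continuous weak selection, but it has no separately continuous one either. If it had one, pick $a\prec z\prec b$ as above; then the circle minus $z$, which is connected, would be the union of the disjoint nonempty open sets $L_z$ and $R_z$.

So an example must be disconnected. The opposite extreme also has a simple positive case, in which no weak selection is needed at the start.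

**Lemma 6.** If countably many clopen sets $K_0,K_1,\dots$ separate the points of $X$ (for $x\ne y$ some $K_i$ contains exactly one of $x,y$), then $X$ has a continuous weak selection.

*Proof.* For $x\ne y$ let $i$ be least such that $K_i$ contains exactly one of them, and put $x<y$ if $y\in K_i$. This is a tournament. Given $x<y$ with this $i$, let $U$ be the set of all $u$ that lie in the same sets among $K_0,\dots,K_i$ as $x$, and define $V$ in the same way from $y$. These sets are open. For $u\in U$, $v\in V$, the sets $K_j$ with $j<i$ do not separate $u$ from $v$, while $u\notin K_i$ and $v\in K_i$; so $u<v$. Apply Lemma 4. $\square$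

## Generic tournaments of length $\omega$ and $\omega_1$

To defeat continuity, a natural plan is to make the tournament as irregular as possible and to give it a topology in which all $L_y$ are clopen. We build such a tournament in a number $\lambda$ of stages, and we treat $\lambda=\omega$ and $\lambda=\omega_1$ together.

**Step 1: the tournament.** This step produces a tournament in which, over any set $C$ of fewer than $\lambda$ points, there are twins, i.e. two points that relate to $C$ in the same way.

Let $\lambda\in\{\omega,\omega_1\}$ and let $\kappa\ge\lambda$ be a cardinal. By recursion on $\alpha\le\lambda$ we define increasing sets $X_\alpha$ with tournaments $\prec$ that extend each other. Let $X_0$ be a linearly ordered set of size $\kappa$. At limits take unions. Given $X_\alpha$, let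
$$X_{\alpha+1}=X_\alpha\cup\{p_{\alpha,A,i}:A\subset X_\alpha\text{ finite},\ i\in\{0,1\}\},$$
where all the $p_{\alpha,A,i}$ are new and distinct. For $z\in X_\alpha$ put
$$p_{\alpha,A,i}\prec z\ \text{ if } z\in A,\qquad z\prec p_{\alpha,A,i}\ \text{ if } z\notin A,$$
and order the new points among themselves by any linear order. Let $X=X_\lambda$, and let $\sigma$ be the weak selection given by $\prec$.

A set of size $\kappa$ has $\kappa$ finite subsets, and we take unions of at most $\lambda\le\kappa$ sets, so $|X|=\kappa$. The tournament has the following property:

$(*)$ *For every $C\subset X$ with $|C|<\lambda$ and all disjoint finite $A,B\subset X$ there are distinct $x,y\in X\setminus(C\cup A\cup B)$ such that $x,y\prec a$ for $a\in A$; $b\prec x,y$ for $b\in B$; and $x\prec c\iff y\prec c$ for every $c\in C$.*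

To see this, note first that $|C\cup A\cup B|<\lambda$: the set is finite if $\lambda=\omega$ and countable if $\lambda=\omega_1$. Each of its points appears at a stage before $\lambda$, and fewer than $\lambda$ ordinals below $\lambda$ are bounded below $\lambda$. So $C\cup A\cup B\subset X_\alpha$ for some $\alpha<\lambda$. Take $x=p_{\alpha,A,0}$ and $y=p_{\alpha,A,1}$. They are outside $X_\alpha$. For $z\in X_\alpha$ we have $x\prec z\iff z\in A\iff y\prec z$; this gives the last clause and, as $B\cap A=\emptyset$, the first two.

**Step 2: the topology.** This step makes $\sigma$ separately continuous.

Let $\tau$ be the topology on $X$ generated by the subbase $\{L_y,\,X\setminus L_y:y\in X\}$. For a finite partial function $\varepsilon$ from $X$ to $\{0,1\}$ let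
$$M_\varepsilon=\{x\in X:\text{ for all }y\in\operatorname{dom}\varepsilon,\ x\in L_y\iff\varepsilon(y)=1\}.$$
Finite intersections of subbasic sets are sets $M_\varepsilon$ or empty, and each $M_\varepsilon$ is clopen; so the sets $M_\varepsilon$ are a base of clopen sets. If $x\prec y$, then $x\in L_y$ and $y\notin L_y$, so a clopen set separates $x$ from $y$. Thus $\tau$ is Hausdorff and zero-dimensional. It is therefore Tychonoff: if $x\in O$ with $O$ open, choose $M_\varepsilon$ with $x\in M_\varepsilon\subset O$ and use the characteristic function of $M_\varepsilon$.

Each $L_y$ is clopen by definition. Each $R_y=(X\setminus L_y)\setminus\{y\}$ is open, since points are closed. Hence $\tau_{\preceq_\sigma}\subset\tau$, so $\sigma$ is separately continuous.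

**Step 3: the calculus of the sets $M_\varepsilon$.** This step reduces questions about basic sets to questions about finite functions. Call two partial functions *compatible* if they agree on the common part of their domains.

(i) *Each $M_\varepsilon$ has at least two points.* Apply $(*)$ with $A=\varepsilon^{-1}(1)$, $B=\varepsilon^{-1}(0)$, $C=\emptyset$: the two points satisfy $x,y\in L_a$ for $a\in A$ and $x,y\notin L_b$ for $b\in B$. Consequently, *for every open $W\subset X$ the set $W^2\setminus\Delta$ is dense in $W^2$*: a nonempty open subset of $W^2$ contains a product $G\times H$ of nonempty open sets; take $g\in G$, and then $h\in H\setminus\{g\}$, which exists because $H$ has at least two points.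

(ii) *$M_\varepsilon\cap M_\delta\ne\emptyset$ if and only if $\varepsilon,\delta$ are compatible.* If they are compatible, then $M_\varepsilon\cap M_\delta=M_{\varepsilon\cup\delta}$, which is nonempty by (i). If $\varepsilon(y)\neq\delta(y)$ for some $y$, then a common point would be both in $L_y$ and outside it. Consequently, *$M_\varepsilon\times M_\delta$ meets $M_{\varepsilon'}\times M_{\delta'}$ if and only if $\varepsilon,\varepsilon'$ are compatible and $\delta,\delta'$ are compatible.*

## Length $\omega$: a selection discontinuous at every pair is not enough

Take $\kappa=\lambda=\omega$. It is tempting to hope that this countable space is already an example, because $\sigma$ is as discontinuous as it can be: *for every $x\prec y$ and all open $G\ni x$, $H\ni y$ there are $u\in G$, $v\in H$ with $v\prec u$.*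

To check this, choose $M_\varepsilon\subset G$ and $M_\delta\subset H$ containing $x$ and $y$ respectively. By $(*)$, applied with $A=\delta^{-1}(1)$, $B=\delta^{-1}(0)$ and $C=\operatorname{dom}\varepsilon$, there is $v\in M_\delta\setminus\operatorname{dom}\varepsilon$. Then $\varepsilon\cup\{(v,0)\}$ is a finite partial function, so by (i) there is $u\ne v$ in $M_{\varepsilon\cup\{(v,0)\}}$. Now $u\in M_\varepsilon\subset G$, and $u\notin L_v$, $u\ne v$ give $v\prec u$.

So $\sigma$ is a hopeless choice. But the countably many clopen sets $L_y$, $y\in X$, separate the points of $X$, and Lemma 6 gives a continuous weak selection. This competitor does not care about $\sigma$ at all; it lists the coordinates $L_y$ and looks at the first one that tells two points apart. The attempt stops exactly here: properties of the one selection $\sigma$ cannot exclude a competitor that reads countably many coordinates when those coordinates separate points.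

With $\lambda=\omega_1$ that particular competitor disappears: by $(*)$, for every *countable* $C\subset X$ there are twins $x\ne y$ which no $L_c$, $c\in C$, separates. What remains is to show that every continuous competitor, however defined, is essentially governed by countably many coordinates. The countable chain condition of the square will give this on a dense open set.

## Length $\omega_1$: the proof of Theorem 1

From now on $\kappa$ is any uncountable cardinal and $\lambda=\omega_1$, so $(*)$ holds for all countable $C$. Steps 1 to 3 are in force. They give $|X|=\kappa$, zero-dimensionality, the Hausdorff and Tychonoff properties, and item 1 of Theorem 1.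

**Step 4: ccc.** This step shows that families of disjoint basic rectangles are small.

(iii) *Every family of pairwise disjoint rectangles $M_\varepsilon\times M_\delta$ is countable.* Choose one pair $(\varepsilon,\delta)$ for each rectangle. Code this pair as a finite partial function on $X\times\{0,1\}$ with values in $\{0,1\}$: $(y,0)\mapsto\varepsilon(y)$ and $(y,1)\mapsto\delta(y)$. By (ii), disjoint rectangles have incompatible codes. So it suffices to recall that, for any set $I$, every uncountable family of finite partial functions from $I$ to $\{0,1\}$ contains two distinct compatible members (see Kunen, *Set Theory*). A finite set carries only finitely many functions into $\{0,1\}$, so uncountably many functions have uncountably many domains. By the $\Delta$-system lemma there are uncountably many members of the family with distinct domains, any two of which meet in the same finite set $r$. Only finitely many functions $r\to\{0,1\}$ exist, so two of these members agree on $r$, which is the common part of their domains. They are compatible.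

*In particular $X$ is ccc.* Given a family of pairwise disjoint nonempty open sets, choose a set $M_\varepsilon$ inside each of them; then the rectangles $M_\varepsilon\times M_\emptyset=M_\varepsilon\times X$ are pairwise disjoint, hence countably many.

**Step 5: the weight.** This step shows $w(X)=\kappa$.

There are $\kappa$ finite partial functions from $X$ to $\{0,1\}$, so $w(X)\le\kappa$. Suppose that $\mathcal B$ is a base with $|\mathcal B|<\kappa$. For each nonempty $G\in\mathcal B$ choose $\varepsilon_G$ with $M_{\varepsilon_G}\subset G$, and let $D=\bigcup_G\operatorname{dom}\varepsilon_G$. As $\kappa$ is uncountable, $|D|\le\max(|\mathcal B|,\omega)<\kappa$, so we may pick $z\in X\setminus D$. The set $L_z=M_{\{(z,1)\}}$ is open and nonempty by (i), so it contains some nonempty $G\in\mathcal B$, and then $M_{\varepsilon_G}\subset L_z$. But $z\notin\operatorname{dom}\varepsilon_G$, so $\varepsilon_G\cup\{(z,0)\}$ is a finite partial function, and by (i)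
$$\emptyset\ne M_{\varepsilon_G\cup\{(z,0)\}}\subset M_{\varepsilon_G}\setminus L_z,$$
a contradiction.

**Step 6: a competitor and its countable trace.** This step attaches to a continuous competitor a countable set $C$ of coordinates.

Let $W\subset X$ be open and nonempty, and suppose that $\sigma'$ is a continuous weak selection on $W$. Put
$$U=\{(x,y)\in W^2:x\ne y,\ \sigma'(\{x,y\})=x\},\qquad V=\{(x,y)\in W^2:x\ne y,\ \sigma'(\{x,y\})=y\}.$$
These sets are disjoint, $U\cup V=W^2\setminus\Delta$, and $(x,y)\in U\iff(y,x)\in V$. By Lemma 4, $U$ is open in $W^2$, hence in $X^2$; its mirror image $V$ is then open as well.

By Zorn's lemma there is a maximal family $\mathcal R$ of pairwise disjoint rectangles $M_\varepsilon\times M_\delta$, each of which is contained in $U$ or contained in $V$. By (iii), $\mathcal R$ is countable. Moreover $\bigcup\mathcal R$ is dense in $W^2$: a nonempty open subset $O$ of $W^2$ meets $U\cup V$ by (i), so $O\cap U$ or $O\cap V$ contains a basic rectangle, and by maximality this rectangle meets a member of $\mathcal R$.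

Fix $\varepsilon_0$ with $M_{\varepsilon_0}\subset W$. Fix a pair $(\varepsilon,\delta)$ for each member of $\mathcal R$, and let $C$ be the union of $\operatorname{dom}\varepsilon_0$ and of all these domains $\operatorname{dom}\varepsilon$, $\operatorname{dom}\delta$. Then $C$ is countable.

**Step 7: twins over $C$.** This step produces two points of $W$ that the coordinates in $C$ cannot tell apart.

By $(*)$, applied with $A=\varepsilon_0^{-1}(1)$, $B=\varepsilon_0^{-1}(0)$ and this $C$, there are distinct $x,y\in M_{\varepsilon_0}\setminus C$ with $x\in L_c\iff y\in L_c$ for all $c\in C$. Define $\varphi:C\to\{0,1\}$ by $\varphi(c)=1$ if and only if $x\in L_c$, equivalently $y\in L_c$. Since $x\in M_{\varepsilon_0}$, we have $\varepsilon_0\subset\varphi$.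

The competitor must choose between $x$ and $y$; interchanging them if necessary, assume $(x,y)\in U$. If $(x,y)$ lay in some $R=M_\varepsilon\times M_\delta\in\mathcal R$, we would be done at once: membership in $M_\varepsilon$ and $M_\delta$ depends only on coordinates in $C$, so $(y,x)\in R$ too, and $R$ would meet both $U$ and $V$. But $\bigcup\mathcal R$ is only dense, and nothing prevents $(x,y)$ from lying outside it. So we first use the continuity of $\sigma'$ near $(x,y)$.

**Step 8: moving into a rectangle of $\mathcal R$.** This step derives the contradiction from density.

Choose $\alpha,\beta$ with $x\in M_\alpha$, $y\in M_\beta$ and $M_\alpha\times M_\beta\subset U$. By symmetry, $M_\beta\times M_\alpha\subset V$. The functions $\alpha,\beta$ may use coordinates outside $C$, and there they may distinguish $x$ from $y$. Inside $C$ they cannot: from $x\in M_\alpha$ and $y\in M_\beta$ we get $\alpha|_C\subset\varphi$ and $\beta|_C\subset\varphi$. Hence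
$$\gamma=\alpha|_C\cup\beta|_C\cup\varepsilon_0\subset\varphi$$
is a finite partial function. The set $M_\gamma\times M_\gamma$ is open, nonempty by (i), and contained in $M_{\varepsilon_0}^2\subset W^2$. By density it meets some $R=M_\varepsilon\times M_\delta\in\mathcal R$, with its fixed pair $(\varepsilon,\delta)$. By (ii), $\gamma$ is compatible with $\varepsilon$ and with $\delta$.

Now $\operatorname{dom}\varepsilon\subset C$. So the common part of $\operatorname{dom}\alpha$ and $\operatorname{dom}\varepsilon$ lies in $C$, where $\alpha$ is a part of $\gamma$ and hence agrees with $\varepsilon$. Thus $\alpha$ is compatible with $\varepsilon$. The same argument shows that each of $\alpha,\beta$ is compatible with each of $\varepsilon,\delta$. By (ii), $R$ meets $M_\alpha\times M_\beta\subset U$ and also meets $M_\beta\times M_\alpha\subset V$. But $R\subset U$ or $R\subset V$, and $U\cap V=\emptyset$. This contradiction proves item 2 of Theorem 1.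

**Step 9: the topology $\tau_{\preceq_\sigma}$.** This step proves the last sentence of Theorem 1.

The topology $\tau_{\preceq_\sigma}$ is Hausdorff. Let $x\prec y$. If some $z$ satisfies $x\prec z\prec y$, then $L_z\ni x$ and $R_z\ni y$ are disjoint and open. If there is no such $z$, then $L_y\ni x$ and $R_x\ni y$ are open, and they are disjoint because $L_y\cap R_x=\{z:x\prec z\prec y\}=\emptyset$. Trivially $\sigma$ is separately continuous for $\tau_{\preceq_\sigma}$. Finally $\tau_{\preceq_\sigma}\subset\tau$, so by Lemma 4 a continuous weak selection on $(X,\tau_{\preceq_\sigma})$ would be continuous on $(X,\tau)$, which is impossible by Step 8. This completes the proof of Theorem 1. $\blacksquare$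

If we run Steps 6 to 8 on the countable space of the previous section, the set $C$ can be all of $X$, and then there are no twins over $C$. This is the only place where the argument uses that the construction has length $\omega_1$.

## Countable networks and quasi-components

We turn to Theorem 2. The two positive cases found earlier, connected spaces and spaces with countably many separating clopen sets, must be merged, and quasi-components are the means to do it.

**Definition (quasi-component).** The *quasi-component* of a point $x$ is the intersection of all clopen sets containing $x$. Two points lie in the same quasi-component if and only if no clopen set contains exactly one of them; so the quasi-components partition the space, and a clopen set contains or misses each of them. Call a quasi-component *nondegenerate* if it has more than one point.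

**Example 7.** In the plane let $X=\{(0,0),(0,1)\}\cup\bigcup_{n\ge1}\{1/n\}\times[0,1]$. A clopen set containing $(0,0)$ contains $(1/n,0)$ for all large $n$, hence the connected segment $\{1/n\}\times[0,1]$, hence $(1/n,1)$; being closed, it contains $(0,1)$. Each segment is clopen, and removing finitely many segments leaves a clopen set; so the quasi-component of $(0,0)$ is $\{(0,0),(0,1)\}$. It is not connected. Fact (c) below will show that this space has no separately continuous weak selection.

We use four facts about countable networks. If $\mathcal N$ is a countable network of $X$, then $\{N\cap Y:N\in\mathcal N\}$ is one of the subspace $Y$, and $\{N\times N':N,N'\in\mathcal N\}$ is one of $X^2$. A space with a countable network is separable: choose a point in each nonempty $N$. It is Lindelöf: given an open cover, choose for each $N$ that is contained in some member of the cover one such member; every point lies in such an $N$, so the countably many chosen members cover the space.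

For the rest of the proof let $X$ be Hausdorff with a countable network, and let $\prec$ come from a separately continuous weak selection. All $L_x,R_x$ are open, so
$$\operatorname{cl}L_x\subset L_x\cup\{x\},\qquad\operatorname{cl}R_x\subset R_x\cup\{x\}.\tag{1}$$

**Step 1: the order on one quasi-component.** This step repeats the connected case inside a quasi-component and controls what happens outside it.

(a) *If $K$ is clopen and $w\notin K$, then $K\cap L_w$ and $K\cap R_w$ are clopen. Hence a quasi-component $Q\not\ni w$ satisfies $Q\subset L_w$ or $Q\subset R_w$.* As $w\notin K$, the set $K$ is the union of the disjoint open sets $K\cap L_w$ and $K\cap R_w$. The complement of the first is $(X\setminus K)\cup(K\cap R_w)$, which is open, and the second is treated in the same way. For the second claim, take a clopen $K$ that contains a point of $Q$, hence all of $Q$, but not $w$. The clopen set $K\cap L_w$ contains or misses $Q$; in the latter case $Q\subset K\cap R_w$.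

(b) *$\prec$ is a linear order on each quasi-component.* A tournament without $3$-cycles is transitive: if $x\prec y\prec z$, then $x\ne z$, and $z\prec x$ would give a $3$-cycle, so $x\prec z$. It remains to show that a $3$-cycle $x\prec y\prec z\prec x$ cannot lie in one quasi-component. By (1),
$$\operatorname{cl}(L_x\cap R_y)\subset(L_x\cup\{x\})\cap(R_y\cup\{y\})=L_x\cap R_y,$$
where the equality holds because $x\prec y$ gives $x\notin R_y\cup\{y\}$ and $y\notin L_x\cup\{x\}$. So $L_x\cap R_y$ is clopen. It contains $z$ but not $x$; hence $x$ and $z$ are in different quasi-components.

(c) *If $a\prec b$ lie in the same quasi-component $Q$, then $\emptyset\ne R_a\cap L_b\subset Q$.* If $R_a\cap L_b=\emptyset$, then $R_a$ is a neighbourhood of $b$ missing $L_b$, so $b\notin\operatorname{cl}L_b$, and by (1) $L_b$ is clopen. It contains $a$ and not $b$, a contradiction. If there were $w\in(R_a\cap L_b)\setminus Q$, then $a\prec w\prec b$, so $a\in L_w$ and $b\in R_w$, which contradicts (a).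

None of (a), (b), (c) used the network. In Example 7, the quasi-component $\{(0,0),(0,1)\}$ has no third point, so (c) fails there, and no separately continuous weak selection exists.

By (c), every nondegenerate quasi-component contains a nonempty open set $R_a\cap L_b$. Quasi-components are disjoint and $X$ is separable. So *there are only countably many nondegenerate quasi-components.*

**Step 2: countably many clopen sets between quasi-components.** This step finds a countable family of clopen sets that recovers every quasi-component.

Let $T=\{(x,y)\in X^2:x,y\text{ in different quasi-components}\}$. The open sets $K\times(X\setminus K)$, with $K$ clopen, cover $T$. As a subspace of $X^2$, $T$ has a countable network, so it is Lindelöf, and countably many of these sets cover it. Thus there is a countable family of clopen sets such that any two points from different quasi-components are separated by one of them. Let $\mathcal K$ be the closure of this family together with $X$ under complements and finite intersections. It is still countable, and it consists of clopen sets.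

For every quasi-component $Q$ there is a sequence
$$X=K_{-1}\supset K_0\supset K_1\supset\cdots\ \text{ in }\mathcal K\quad\text{with}\quad\bigcap_nK_n=Q.\tag{2}$$
Indeed, enumerate the members of $\mathcal K$ that contain $Q$ as $A_0,A_1,\dots$ (with repetitions if necessary), and let $K_n=A_0\cap\dots\cap A_n$ for $n\ge0$. Clearly $Q\subset\bigcap_nK_n$. If $w\notin Q$ and $q\in Q$, some member of $\mathcal K$ separates $q$ from $w$. It or its complement contains $q$, hence $Q$, and omits $w$; so it is one of the $A_n$, and $w\notin K_n$.

If all quasi-components are singletons, $\mathcal K$ separates points and Lemma 6 finishes the proof. In general we must also order points inside the nondegenerate quasi-components. A characteristic function separates two points by being locally constant. For points of one quasi-component no locally constant function can do this, so we look for maps to larger linear orders that keep two properties of characteristic functions.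

**Step 3: the maps $h_Q$ and $h_K$.** This step constructs countably many maps $h$ from $X$ to linearly ordered sets that together separate points and each satisfy

(E) if $x\ne y$ and $h(x)=h(y)$, then $h$ is constant on some open set containing both $x$ and $y$;

(I) if $h(x)<h(y)$, there are open $U\ni x$, $V\ni y$ with $h(u)<h(v)$ for all $u\in U$, $v\in V$.

For $K\in\mathcal K$ let $h_K:X\to\{0<1\}$ be the characteristic function of $K$. In (E), one of the open sets $K$, $X\setminus K$ contains both $x$ and $y$. In (I), take $U=X\setminus K$ and $V=K$.

Now let $Q$ be nondegenerate, with $(K_n)$ as in (2). Put
$$P=\{w\notin Q:w\prec q\text{ for all }q\in Q\},\qquad S=\{w\notin Q:q\prec w\text{ for all }q\in Q\}.$$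
By (a), every $w\notin Q$ has $Q\subset R_w$, and then $w\in P$, or $Q\subset L_w$, and then $w\in S$. So $X=P\sqcup Q\sqcup S$, and for every $z\in Q$
$$L_z=P\cup(Q\cap L_z),\qquad R_z=S\cup(Q\cap R_z).\tag{3}$$
For $n\ge0$ let
$$P_n=P\cap(K_{n-1}\setminus K_n),\qquad S_n=S\cap(K_{n-1}\setminus K_n).$$
Every point outside $Q$ lies in $K_{n-1}\setminus K_n$ for exactly one $n\ge0$, because $K_{-1}=X$ and $\bigcap_nK_n=Q$. So $P=\bigsqcup_nP_n$ and $S=\bigsqcup_nS_n$ (some pieces may be empty). Fix any $z\in Q$. The clopen set $K_{n-1}\setminus K_n$ misses $Q$, so by (3)
$$P_n=L_z\cap(K_{n-1}\setminus K_n),\qquad S_n=R_z\cap(K_{n-1}\setminus K_n),$$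
and since $z\notin K_{n-1}\setminus K_n$, these sets are clopen by (a).

Consider the set
$$\Lambda_Q=\{p_0<p_1<\cdots\}+(Q,\prec)+\{\cdots<s_1<s_0\},$$
which is linearly ordered because of (b): all $p_n$ come first, then $Q$, then all $s_n$, and the $s_n$ decrease as $n$ grows. Let $h=h_Q:X\to\Lambda_Q$ be equal to $p_n$ on $P_n$, to the identity on $Q$, and to $s_n$ on $S_n$.

*Property (E).* As $h$ is injective on $Q$, $x\ne y$ and $h(x)=h(y)$ imply that both points are in the same $P_n$ or the same $S_n$. This set is open, and $h$ is constant on it.

*Property (I).* Let $h(x)<h(y)$.

If $h(x)=p_n$, take $U=P_n$ and $V=X\setminus(P_0\cup\dots\cup P_n)$. Both are open, $y\in V$ since $h(y)>p_n$, and $h(v)>p_n$ for every $v\in V$.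

If $h(y)=s_n$, take $V=S_n$ and $U=X\setminus(S_0\cup\dots\cup S_n)$. Both are open, $x\in U$ since $h(x)<s_n$, and $h(u)<s_n$ for every $u\in U$.

Otherwise $h(x)$ is no $p_n$ and $h(y)$ is no $s_n$. Then $h(x)$ is no $s_m$ either, since only values $s_k$ lie above $s_m$; and $h(y)$ is no $p_m$, since only values $p_k$ lie below $p_m$. So $x,y\in Q$ and $x\prec y$. By (c) there is $z\in R_x\cap L_y\subset Q$. Take $U=L_z\ni x$ and $V=R_z\ni y$. By (3), a point $u\in L_z$ is in $P$ or in $Q\cap L_z$, so $h(u)<z$ in $\Lambda_Q$; similarly $h(v)>z$ for $v\in R_z$. Hence $h(u)<z<h(v)$.

*Separation of points.* Points in different quasi-components are separated by some $h_K$, $K\in\mathcal K$. Distinct points of the same quasi-component $Q$ are separated by $h_Q$, as $Q$ is then nondegenerate. The family of all these maps is countable, because $\mathcal K$ is countable and, by Step 1, there are only countably many nondegenerate $Q$.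

**Step 4: the lexicographic order.** This step combines the maps, as in the proof of Lemma 6.

Enumerate all the maps $h_K$ ($K\in\mathcal K$) and $h_Q$ ($Q$ nondegenerate) as $h_0,h_1,\dots$, with repetitions if necessary. For $x\ne y$ let $i$ be least with $h_i(x)\ne h_i(y)$, and put $x<y$ if and only if $h_i(x)<h_i(y)$; call $i$ the witness of the pair.

This is a linear order. Any two distinct points are comparable, in exactly one way. For transitivity, let $x<y$ with witness $i$ and $y<z$ with witness $j$, and put $k=\min(i,j)$. For $l<k$ we have $h_l(x)=h_l(y)=h_l(z)$, while $h_k(x)\le h_k(y)\le h_k(z)$ with at least one strict inequality. So $h_k(x)<h_k(z)$, and $x<z$ with witness $k$.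

Let $x<y$ with witness $i$. Take $U\ni x$, $V\ni y$ from (I) for $h_i$. For each $j<i$ we have $h_j(x)=h_j(y)$, so by (E) there is an open set $G_j$ containing both $x$ and $y$ on which $h_j$ is constant. Replace $U$ by $U\cap\bigcap_{j<i}G_j$ and $V$ by $V\cap\bigcap_{j<i}G_j$; only finitely many sets are intersected, so both remain open. For $u\in U$ and $v\in V$ we now have $h_j(u)=h_j(v)$ for all $j<i$, and $h_i(u)<h_i(v)$. Hence $u<v$. This is the order asserted in Theorem 2, and by Lemma 4 the map $\{x,y\}\mapsto\min\{x,y\}$ is a continuous weak selection. $\blacksquare$

## The cardinal $\omega_1$ is the threshold

*Proof of Corollary 3.* If $\kappa>\omega$, Theorem 1 gives a space of cardinality $\kappa$ with a separately continuous but no continuous weak selection. If $\kappa\le\omega$, a space of cardinality $\kappa$ has the countable network of its singletons, and Theorem 2 shows that it is not such a space.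

Now let $X$ be any space with a separately continuous but no continuous weak selection. By Theorem 2 its network weight is uncountable. Bases are networks and the singletons form a network, so the network weight is at most the weight and at most the cardinality; hence all three are at least $\omega_1$. The space of Theorem 1 with $\kappa=\omega_1$ has cardinality and weight $\omega_1$, and its network weight lies between $\omega_1$ and its cardinality, so it is $\omega_1$ as well. $\blacksquare$
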